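\title{Tracial rank zero does not pass from a centrally large subalgebra to the containing algebra}

\begin{abstract}
We construct an infinite-dimensional separable simple unital C$^*$-algebra $A$ that contains the UHF algebra $M_{3^\infty}$ as a centrally large subalgebra and does not have tracial topological rank zero. The algebra $A$ is neither quasidiagonal nor exact, and it has a unique tracial state, which is amenable but not quasidiagonal. The obstruction is a count of ranks: a finite-rank projection that almost commutes with finitely many elements of $A$ produces an integer divisible by every power of $9$. A spectral gap in $SO(3)$ makes the estimates behind this count uniform.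
\end{abstract}

\section{Introduction}\label{sec:intro}

For positive elements $a,b$ of a C$^*$-algebra $D$ we write $a\precsim_D b$ (\emph{Cuntz subequivalence}) if there is a sequence $(z_n)$ in $D$ with $z_nbz_n^*\to a$. For positive matrices this says that the rank of $a$ is at most the rank of $b$; in general it is the way to say that $a$ is no larger than $b$. We write $[a,b]=ab-ba$, and u.c.p.\ stands for unital completely positive.

\begin{definition}[Archey--Phillips]\label{def:large}
Let $A$ be an infinite-dimensional simple unital C$^*$-algebra. A C$^*$-subalgebra $B\subseteq A$ containing $1_A$ is \emph{centrally large} in $A$ if for all $m\in\mathbb{N}$, $a_1,\dots,a_m\in A$, $\varepsilon>0$, $x\in A_+$ with $\|x\|=1$, and $y\in B_+\setminus\{0\}$, there are $c_1,\dots,c_m\in A$ and $g\in B$ with $0\le g\le1$ such that, for $j=1,\dots,m$,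
\begin{itemize}
\item[(L1)] $\|c_j-a_j\|<\varepsilon$;
\item[(L2)] $(1-g)c_j\in B$;
\item[(L3)] $g\precsim_B y$ and $g\precsim_A x$;
\item[(L4)] $\|(1-g)x(1-g)\|>1-\varepsilon$;
\item[(L5)] $\|[g,a_j]\|<\varepsilon$.
\end{itemize}
\end{definition}

\begin{definition}[Lin]\label{def:tr0}
A simple unital C$^*$-algebra $D$ has \emph{tracial topological rank zero} if for every finite set $\mathcal{F}\subseteq D$, every $\varepsilon>0$ and every nonzero $a\in D_+$ there are a nonzero projection $p\in D$ and a finite-dimensional C$^*$-subalgebra $E\subseteq D$ with $1_E=p$ such that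
\begin{itemize}
\item[(T1)] $\|[p,x]\|<\varepsilon$ for all $x\in\mathcal{F}$;
\item[(T2)] for each $x\in\mathcal{F}$ there is $e\in E$ with $\|pxp-e\|<\varepsilon$;
\item[(T3)] $\|pxp\|\ge\|x\|-\varepsilon$ for all $x\in\mathcal{F}$;
\item[(T4)] $1-p$ is Murray--von Neumann equivalent to a projection in $\overline{aDa}$.
\end{itemize}
\end{definition}

The two definitions have the same shape. In each, a small and almost central piece is cut away ($g$ in the first, $1-p$ in the second), and what remains of a given finite set lies almost in a simpler algebra ($B$ in the first, $E$ in the second). An algebra $A$ as in Definition~\ref{def:large} is centrally large in itself: take $g=0$ and $c_j=a_j$. The UHF algebra $U=M_{3^\infty}=\bigotimes_{j\ge1}M_3$ has tracial topological rank zero: if $U_\ell\cong M_{3^\ell}$ denotes the subalgebra of the first $\ell$ tensor factors, then $\bigcup_\ell U_\ell$ is dense, and one takes $p=1$ and $E=U_\ell$ with $\ell$ large. The following question comes from the paper of Fan and Fang \cite{FF}.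

\begin{quote}
\emph{Let $A$ be an infinite-dimensional separable simple unital C$^*$-algebra, and let $B\subseteq A$ be a centrally large subalgebra with tracial topological rank zero. Does $A$ have tracial topological rank zero?}
\end{quote}

One would guess that the answer is yes, by composing the two approximations. Suppose that $B=U$, that $\varepsilon<1$, and that $g$ can be chosen to be a \emph{projection} in some $U_\ell$. Then $p=1-g$ is nonzero by (L4), it satisfies (T1) by (L5), and $pa_jp$ is within $\varepsilon$ of $pc_jp\in pUp$, so that (T2) holds with $E=pU_{n}p$ for large $n$. The one point where the definitions differ is that $g$ is only a positive contraction. It may pass from $1$ to $0$ slowly, in many small steps, and be almost central for that reason alone, while its spectral projections are far from central. We show that this difference is decisive.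

\begin{theorem}\label{thm:main}
There is an infinite-dimensional separable simple unital C$^*$-algebra $A$ with a centrally large subalgebra $U\cong M_{3^\infty}$, together with a finite set $S=S^*\subseteq A$ of contractions and $\varepsilon>0$, such that for no $r\ge1$ is there a u.c.p.\ map $\theta:A\to M_r$ with
\begin{equation}\label{eq:mult}
\|\theta(x^*x)-\theta(x)^*\theta(x)\|\le\varepsilon^2\qquad\text{for all }x\in S.
\end{equation}
Consequently $A$ does not have tracial topological rank zero, although $U$ does.
\end{theorem}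

So the question has a negative answer. The example has further properties; the notions involved are recalled in Section~\ref{sec:proofs}.

\begin{theorem}\label{thm:more}
The algebra $A$ constructed in the proof of Theorem~\ref{thm:main} has the following properties.
\begin{enumerate}
\item[(1)] $A$ is not quasidiagonal. For a suitable finite set and tolerance there are no nonzero projection $p$ and finite-dimensional $E$ with $1_E=p$ that satisfy just \textup{(T1)} and \textup{(T2)}.
\item[(2)] $A$ has exactly one tracial state. It is amenable but not quasidiagonal.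
\item[(3)] $A$ is not exact, hence not nuclear.
\end{enumerate}
\end{theorem}

Thus (T3) and (T4) play no role, and for suitable data the element $g$ in Definition~\ref{def:large} cannot be a projection in any $U_\ell$. Exactness, nuclearity, quasidiagonality, and every property of UHF algebras that implies quasidiagonality fail to pass from a centrally large subalgebra to the containing algebra. Part~(2) locates the failure: finite-dimensional approximations of $A$ exist in the $2$-norm of the trace, but not in the operator norm.

Section~\ref{sec:reduction} reduces both statements about finite-dimensional approximation to the absence of almost central finite-rank projections. Section~\ref{sec:model} shows, in a model, how a rank count excludes such projections and where the model breaks down. The algebra $A$ is defined in Section~\ref{sec:construction}, central largeness is proved in Section~\ref{sec:large}, and the rank count in Section~\ref{sec:count}.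

\section{From tracial approximation to finite-rank projections}\label{sec:reduction}

We use three standard facts about u.c.p.\ maps on a unital C$^*$-algebra $D$. They are $*$-preserving contractions. By Stinespring's theorem, a u.c.p.\ map $\theta:D\to M_r$ has the form $\theta(a)=V^*\pi(a)V$ with $\pi:D\to B(H)$ a unital representation and $V:\mathbb{C}^r\to H$ an isometry. Finite-dimensional C$^*$-algebras are injective: if $E\subseteq D$ is finite-dimensional with $1_E=1_D$, there is a u.c.p.\ map $\Lambda:D\to E$ with $\Lambda|_E=\mathrm{id}$.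

\begin{lemma}\label{lem:tr0-to-ucp}
Let $D$ be a unital C$^*$-algebra, $S\subseteq D$ a finite set of contractions and $0<\varepsilon\le1$. Suppose that a projection $p\ne0$ and a finite-dimensional $E\subseteq D$ with $1_E=p$ satisfy \textup{(T1)} and \textup{(T2)} for the set $\mathcal{F}=S\cup\{x^*x:x\in S\}$ and the tolerance $\varepsilon_0=\varepsilon^2/7$. Then there are $r\ge1$ and a u.c.p.\ map $\theta:D\to M_r$ satisfying \eqref{eq:mult}.
\end{lemma}

\begin{proof}
Let $\Lambda:pDp\to E$ be u.c.p.\ with $\Lambda|_E=\mathrm{id}$ and put $\theta(a)=\Lambda(pap)$. Since $E\ne0$, it embeds unitally in some $M_r$, and $\theta$ becomes a u.c.p.\ map $D\to M_r$; norms may be computed in $E\subseteq D$. For $a\in\mathcal{F}$ and $e\in E$ as in (T2),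
\[
\|\theta(a)-pap\|\le\|\Lambda(pap-e)\|+\|e-pap\|\le2\varepsilon_0 .
\]
Let $x\in S$. Since $(1-p)xp=(1-p)[x,p]$, we have $\|px^*xp-(pxp)^*(pxp)\|=\|(1-p)xp\|^2\le\varepsilon_0^2\le\varepsilon_0$. Since $\theta(x)$ and $pxp$ are contractions at distance at most $2\varepsilon_0$, we have $\|(pxp)^*(pxp)-\theta(x)^*\theta(x)\|\le4\varepsilon_0$. Altogether $\|\theta(x^*x)-\theta(x)^*\theta(x)\|\le2\varepsilon_0+\varepsilon_0+4\varepsilon_0=\varepsilon^2$.
\end{proof}

\begin{lemma}\label{lem:ucp-to-proj}
Let $D$ be a unital C$^*$-algebra, $S=S^*\subseteq D$, $\varepsilon>0$, and let $\theta:D\to M_r$ be a u.c.p.\ map satisfying \eqref{eq:mult}. Then there are a unital representation $\pi:D\to B(H)$ and a projection $P\in B(H)$ of rank $r$ with $\|[P,\pi(x)]\|\le\varepsilon$ for all $x\in S$.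
\end{lemma}

\begin{proof}
Write $\theta(a)=V^*\pi(a)V$ and $P=VV^*$. Then $\theta(x^*x)-\theta(x)^*\theta(x)=V^*\pi(x)^*(1-P)\pi(x)V$, so $\|(1-P)\pi(x)P\|\le\varepsilon$ for $x\in S$. Applying this to $x^*\in S$ and taking adjoints gives $\|P\pi(x)(1-P)\|\le\varepsilon$. The commutator $[P,\pi(x)]=P\pi(x)(1-P)-(1-P)\pi(x)P$ is a difference of two operators with orthogonal initial spaces and orthogonal final spaces, so its norm is the larger of the two norms.
\end{proof}

The goal is now concrete. We want an algebra $A\supseteq U$, close enough to $U$ for central largeness, with a finite set $S$ and a number $\varepsilon>0$ such that in \emph{no} representation of $A$ does a nonzero finite-rank projection commute with $S$ up to $\varepsilon$.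

\section{Levels in $M_{3^\infty}$ and a model rank count}\label{sec:model}

\subsection*{Notation}
Let $\tau$ be the tracial state of $U$; it is the only one. Let $\mathcal{H}=L^2(U,\tau)$ with cyclic vector $\hat 1$, and let $\mathcal{M}=\pi_\tau(U)''\subseteq B(\mathcal{H})$. This is a II$_1$ factor, $\tau$ extends to a faithful normal trace on it, and we regard $U$ as a subalgebra of $\mathcal{M}$.

\emph{Words} are finite words in the alphabet $\{0,1,2\}$, and $|\mu|$ is the length of $\mu$. The rows and columns of $M_{3^i}$ are indexed by the words of length $i$; the matrix units are $E_{\mu,\nu}$ and the standard basis vectors of $\mathbb{C}^{3^i}$ are $\xi_\mu$. For $|\mu|=|\nu|=\ell$ let $e_{\mu,\nu}\in U_\ell$ be the corresponding matrix unit of $U_\ell$. One should think of $e_{\mu,\nu}$ as acting on infinite words by replacing the prefix $\nu$ with $\mu$ and killing the words that do not begin with $\nu$. All computations below use the rule that this suggests: for $|\nu'|=|\nu|$,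
\begin{equation}\label{eq:prefix}
e_{\mu,\nu}\,e_{\nu'\omega,\kappa}=\begin{cases}e_{\mu\omega,\kappa}&\text{if }\nu'=\nu,\\ 0&\text{otherwise.}\end{cases}
\end{equation}
For $a\in U_\ell$ and $x\in M_{3^i}$, the element $a\otimes x$ is understood in $U_\ell\otimes M_{3^i}=U_{\ell+i}$.

The letter $\alpha$ always ranges over $\{1,2\}$. For $n,i\ge0$ put
\[
t_n=e_{0^n,0^n}\in U_n,\qquad p_i=t_i-t_{i+1}=\sum_\alpha e_{0^i\alpha,0^i\alpha}\in U_{i+1}.
\]
We call $p_i$ the $i$th \emph{level} (words that begin with exactly $i$ zeros) and $t_n$ the $n$th \emph{tail}. We have $t_0=1$ and $\tau(t_n)=3^{-n}$. Since $\tau$ is faithful and normal, $t_n\to0$ strongly, so $t_n=\sum_{i\ge n}p_i$ strongly and in particular $\sum_ip_i=1$. Finally let $w=e_{0,1}\in U_1$; then $ww^*=1-p_0$ and $w=wp_0$.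

If $(x_i)$ is a bounded sequence in $\mathcal{M}$ whose terms have mutually orthogonal initial spaces and mutually orthogonal final spaces, then $\sum_ix_i$ converges strongly in $\mathcal{M}$ and has norm $\sup_i\|x_i\|$. All infinite sums below are of this kind.

\subsection*{Divisibility}
Let $U$ be represented unitally on a Hilbert space and let $P$ be a finite-rank projection that commutes with $U_\ell$. The $3^\ell$ projections $Pe_{\mu,\mu}$ sum to $P$, and $e_{\nu,\mu}(Pe_{\mu,\mu})e_{\mu,\nu}=Pe_{\nu,\nu}$ shows that they have equal rank. Hence $3^\ell$ divides $\operatorname{rank}P$, and a finite-rank projection that commutes with all of $U$ is zero. A finite subset of $\bigcup_\ell U_\ell$, however, sees only one $\ell$: the projection of $\mathcal{H}$ onto $U_\ell\hat1$ commutes with $U_\ell$. The idea of the construction is to adjoin to $U$ \emph{finitely many} operators from $\mathcal{M}$ that see infinite divisibility all at once. They act on all levels simultaneously.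

\begin{example}[the model]\label{ex:model}
For $a,b\in\{0,1,2\}$ put
\[
\tilde f_{ab}=\sum_{i\ge0}p_i\otimes E_{a,b},\qquad \tilde v=\sum_{i\ge1}\sum_\alpha e_{0^{i-1}\alpha0,\;0^i\alpha}.
\]
The $\tilde f_{ab}$ are $3\times3$ matrix units with $\sum_a\tilde f_{aa}=1$; they act on the letter that follows the first nonzero letter, and they commute with every $p_i$. The partial isometry $\tilde v$ carries level $i$ onto a third of level $i-1$. By \eqref{eq:prefix}, for $i\ge1$,
\[
\tilde v^*\tilde v=1-p_0,\qquad \tilde v^*p_{i-1}\tilde v=p_i,\qquad \tilde vp_i\tilde v^*=\tilde f_{00}p_{i-1}.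
\]
These relations persist in any unital representation of $C^*(U,\tilde f_{ab},\tilde v)$. Let $P$ be a finite-rank projection in such a representation that commutes with $\tilde v$, $w$ and the $\tilde f_{ab}$. By the first two relations and induction, $P$ commutes with every $p_i$. For $i\ge1$, conjugation by $\tilde f_{a0}\tilde v$ carries the projection $Pp_i\le\tilde v^*\tilde v$ to $Pp_{i-1}\tilde f_{aa}$, and these three projections sum to $Pp_{i-1}$. Therefore
\[
\operatorname{rank}Pp_{i-1}=3\operatorname{rank}Pp_i\qquad(i\ge1).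
\]
The integer $\operatorname{rank}Pp_0$ is divisible by every power of $3$, so $Pp_0=0$. Then $P(1-p_0)=wPw^*=wp_0Pw^*=0$ as well, and $P=0$.
\end{example}

The rank relation tolerates small errors, because of the following fact: \emph{two projections $q,q'$ with $\|q-q'\|<1$ have the same rank}. (If $\zeta=q\zeta$ and $q'\zeta=0$, then $\|\zeta\|=\|(q-q')\zeta\|$ forces $\zeta=0$; so $q'$ is injective on the range of $q$, and symmetrically.) The weak point of the model is the first step. If $P$ commutes with $\tilde v$ only up to $\varepsilon$, the induction gives $\|[P,p_i]\|\le(2i+2)\varepsilon$, which says nothing once $i$ is of order $1/\varepsilon$. The count needs all levels, with one $\varepsilon$.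

The remedy is to mark the levels. We let a compact group act on level $i$ by a multiple of an irreducible representation $\sigma_i$, with the $\sigma_i$ pairwise inequivalent, and we adjoin the unitaries of finitely many group elements with a spectral gap. The gap recovers each level from these unitaries at a cost independent of $i$.

\section{The algebra $A$}\label{sec:construction}

\subsection*{Spectral gap in $SO(3)$}
Let $L^2_0(S^2)$ be the space of square-integrable functions of mean zero on the sphere, with the action of $SO(3)$ by rotation. There are $s_1,\dots,s_d\in SO(3)$ and $\lambda<1$ such that $\frac1{2d}\sum_k(s_k+s_k^{-1})$ has norm at most $\lambda$ on $L_0^2(S^2)$; see Drinfeld \cite{Dri} and Lubotzky, Phillips and Sarnak \cite{LPS}, where $d=3$ and $\lambda=\sqrt5/3$. We fix such $s_k$ and $\lambda$. We also recall that $SO(3)$ has exactly one irreducible representation in each odd dimension, that it is of real type (its matrices are real in a suitable orthonormal basis), and that every irreducible representation occurs in $L^2(S^2)$. For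 a strongly continuous unitary representation $\Pi$ of $SO(3)$ let
\[
m(\Pi)=\frac1{2d}\sum_{k=1}^d\bigl(\Pi(s_k)+\Pi(s_k)^*\bigr),
\]
a self-adjoint contraction. Let $\sigma_i:SO(3)\to O(3^i)\subseteq M_{3^i}$ be the irreducible representation of dimension $3^i$, written in a real orthonormal basis.

\begin{lemma}\label{lem:gap}
\begin{enumerate}
\item[(a)] For every strongly continuous unitary representation $\Pi$ of $SO(3)$, the operator $m(\Pi)$ is the identity on the fixed vectors and has norm at most $\lambda$ on their orthogonal complement.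
\item[(b)] The projection onto the fixed vectors of $\sigma_j\otimes\sigma_i$ is $0$ if $j\ne i$. If $j=i$, it is the rank-one projection $3^{-i}\sum_{\mu,\nu}E_{\mu,\nu}\otimes E_{\mu,\nu}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $SO(3)$ is compact, $\Pi$ is a direct sum of irreducibles, and the complement of the fixed vectors is the sum of the nontrivial ones. Each of these occurs in $L^2(S^2)$, orthogonally to the constants, hence in $L^2_0(S^2)$.

(b) Identify $\sum X_{\mu\nu}\,\xi_\mu\otimes\xi_\nu$ with the matrix $X$. Then $\sigma_j(s)\otimes\sigma_i(s)$ sends $X$ to $\sigma_j(s)X\sigma_i(s)^{T}$, which is $\sigma_j(s)X\sigma_i(s)^{-1}$ because $\sigma_i(s)$ is real orthogonal. So the fixed vectors are the intertwiners from $\sigma_i$ to $\sigma_j$. By Schur's lemma they vanish if $j\ne i$, and for $j=i$ they are the multiples of $X=1$, that is, of the unit vector $3^{-i/2}\sum_\mu\xi_\mu\otimes\xi_\mu$.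
\end{proof}

\subsection*{The generators}
A word at level $i$ is now read in blocks,
\[
\underbrace{0\cdots0}_{i}\;\;\alpha\;\;\underbrace{\;\;\mu\;\;}_{i}\;\;\underbrace{\;\beta\;}_{2}\;\;\cdots
\]
The group acts on the block $\mu$ through $\sigma_i$, and a system of $9\times9$ matrix units acts on the block $\beta$. The shift between levels cannot intertwine the inequivalent representations $\sigma_i$ and $\sigma_{i-1}$, and it need not: it acts only on the words whose block $\mu$ has the form $\mu'0$, by
\[
0^i\,\alpha\,\mu'0\,\omega\;\longmapsto\;0^{i-1}\,\alpha\,\mu'\,00\,\omega ,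
\]
so that $\mu'$ becomes the $\mu$-block and $00$ the $\beta$-block at level $i-1$. It thus uses one third of $\mathbb{C}^{3^i}$, for every $i$. This constant proportion is the reason for choosing the dimensions $3^i$; it will cost a factor $\sqrt3$ in one estimate. The formal definitions are as follows.

\begin{itemize}
\item For $x\in M_{3^i}$ let $\rho_i(x)=p_i\otimes x\in U_{2i+1}$. This is an injective homomorphism $M_{3^i}\to p_iUp_i$ with $\rho_i(1)=p_i$ and $\rho_i(E_{\mu,\nu})=\sum_\alpha e_{0^i\alpha\mu,0^i\alpha\nu}$. Let $k_i=\rho_i(E_{0^i,0^i})$; note that $k_0=p_0$.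
\item For $s\in SO(3)$ let $u(s)=\sum_{i\ge0}\rho_i(\sigma_i(s))$, and let $u_k=u(s_k)$ for $1\le k\le d$. The map $s\mapsto u(s)$ is a unitary representation on $\mathcal{H}=\bigoplus_ip_i\mathcal{H}$; it is norm continuous on each summand, hence strongly continuous.
\item For $|\beta|=|\beta'|=2$ let $f_{\beta\beta'}=\sum_{i\ge0}p_i\otimes1_{3^i}\otimes E_{\beta,\beta'}$, whose $i$th term lies in $U_{2i+3}$. These are $9\times9$ matrix units with $\sum_\beta f_{\beta\beta}=1$. They commute with all $\rho_i(x)$, which act on other tensor factors. We write $o=00$.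
\item For $i\ge1$ let $v_i=\sum_\alpha\sum_{|\mu'|=i-1}e_{0^{i-1}\alpha\mu'00,\;0^i\alpha\mu'0}\in U_{2i+1}$. This is a partial isometry with $v_i=p_{i-1}v_ip_i$, so $v=\sum_{i\ge1}v_i$ is a partial isometry.
\end{itemize}

Let $\mathcal{G}=\{u_1,\dots,u_d\}\cup\{f_{\beta\beta'}\}\cup\{v\}$, a finite set of contractions, and let $A\subseteq\mathcal{M}$ be the C$^*$-algebra generated by $U\cup\mathcal{G}$. It is separable, unital and infinite-dimensional.

Via $\rho_i$, level $i$ factors as $\mathbb{C}^{3^i}$ tensored with the \emph{multiplicity space}, the range of $k_i$. The next lemma says that $v$ carries the $i$th multiplicity space onto one ninth of the previous one, compatibly with $\rho_i$ and $\rho_{i-1}$.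

\begin{lemma}\label{lem:relations}
For $i\ge1$ and $|\mu'|=i-1$,
\[
k_i\le v^*v,\qquad vk_iv^*=f_{oo}k_{i-1},\qquad vk_i=k_{i-1}vk_i,\qquad v\rho_i(E_{\mu'0,0^i})=\rho_{i-1}(E_{\mu',0^{i-1}})\,vk_i .
\]
\end{lemma}

\begin{proof}
The projection $v_i^*v_i=\sum_{\alpha,\mu'}e_{0^i\alpha\mu'0,\,0^i\alpha\mu'0}$ contains $k_i$ as the sum of the terms with $\mu'=0^{i-1}$. By \eqref{eq:prefix}, $v\rho_i(E_{\mu'0,0^i})=\sum_\alpha e_{0^{i-1}\alpha\mu'00,\;0^i\alpha0^i}$. For $\mu'=0^{i-1}$ this reads $vk_i=\sum_\alpha e_{0^{i-1}\alpha0^{i-1}00,\;0^i\alpha0^i}$. The final projection of $vk_i$ is therefore $p_{i-1}\otimes E_{0^{i-1},0^{i-1}}\otimes E_{o,o}=f_{oo}k_{i-1}\le k_{i-1}$, which gives the second and third relations. Multiplying the formula for $vk_i$ on the left by $\rho_{i-1}(E_{\mu',0^{i-1}})$ replaces the block $0^{i-1}$ after $\alpha$ with $\mu'$, which gives the fourth.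
\end{proof}

The generators are also \emph{local}: off the tails they lie in $U$, and they move levels by at most one. This is all that central largeness will require of them.

\begin{lemma}\label{lem:local}
For $x\in\mathcal{G}\cup\mathcal{G}^*$ and $n\ge1$ we have \textup{(a)} $x(1-t_n)\in U_{2n+1}$ and \textup{(b)} $xt_n=t_{n-1}xt_n$.
\end{lemma}

\begin{proof}
(a) We have $x(1-t_n)=\sum_{i<n}xp_i$. Now $u_kp_i$, $u_k^*p_i$ and $vp_i$ lie in $U_{2i+1}$ (with $vp_0=0$), while $f_{\beta\beta'}p_i$ and $v^*p_i=v_{i+1}^*$ lie in $U_{2i+3}$, and $2i+3\le2n+1$.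
(b) Each $x$ maps $p_i\mathcal{H}$ into $p_i\mathcal{H}$, except that $v$ maps it into $p_{i-1}\mathcal{H}$ and $v^*$ into $p_{i+1}\mathcal{H}$. Use $t_n=\sum_{i\ge n}p_i$.
\end{proof}

\section{Simplicity and central largeness}\label{sec:large}

We recall the facts used in this section. Cuntz subequivalence is transitive; $0\le a\le b$ implies $a\precsim_D b$; and $zbz^*\precsim_D b$ for $z\in D$. R{\o}rdam's lemma states that $a,b\ge0$ and $\|a-b\|<\delta$ imply $(a-\delta)_+\precsim_D b$. If $q,q'\in U_\ell$ are projections with $\tau(q)\le\tau(q')$, then $q\precsim_U q'$, by comparison of ranks. For projections $q,q'\in\mathcal{M}$ we have $\tau(q\vee q')+\tau(q\wedge q')=\tau(q)+\tau(q')$, and for $x\in\mathcal{M}$ the range projection of $xq$ has trace at most $\tau(q)$.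

\subsection*{The cut-off element}
The first candidate for $g$ is the tail $t_n$: it has small trace, and $(1-t_n)x\in U$ for each generator $x$. It is not almost central, since $[t_n,v]=-v_n$ and $[t_n,w]=e_{0^n,10^{n-1}}$ have norm $1$ for $n\ge1$. We therefore let the tail grow under the letters involved, which produces a chain $P_0\le P_1\le\cdots$ in which each letter moves $P_k$ into $P_{k+1}$, and we average along the chain. Each step multiplies the trace by at most a fixed constant, and the number of steps is fixed before $n$ is chosen.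

\begin{lemma}\label{lem:cutoff}
Let $a_1,\dots,a_m\in A$ and $\varepsilon,\delta>0$. There are $c_1,\dots,c_m\in A$, an integer $\ell$, an element $g\in U_\ell$ and a projection $P\in U_\ell$ such that $0\le g\le P$, $\tau(P)<\delta$, and
\[
\|c_j-a_j\|<\varepsilon,\qquad(1-g)c_j\in U,\qquad\|[g,a_j]\|<\varepsilon\qquad(1\le j\le m).
\]
\end{lemma}

\begin{proof}
Let $X_1=\mathcal{G}\cup\mathcal{G}^*$. By the definition of $A$ there are $N$, a finite set $X_2=X_2^*\subseteq U_N$ of contractions with $1\in X_2$, and $c_j$ with $\|c_j-a_j\|<\varepsilon/4$, such that each $c_j$ is a linear combination of products $x_1\cdots x_l$ of letters from $X=X_1\cup X_2$; padding with $1$, we take the length $l\ge1$ to be the same throughout. Let $K$ bound the sum of the absolute values of the coefficients of each $c_j$, and let $s=|X_1|+|X_2|$. Choose $L>4Kl/\varepsilon$, and then $n\ge1$ with $2n+1\ge N$ and $(4+s)^{l+L}3^{-n}<\delta$. Put $\ell=2n+1$.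

\emph{The chain.} Let $P_0=t_n$. Given a projection $P_k\in U_\ell$ with $P_k\ge t_n$, let $P_{k+1}$ be the supremum in $U_\ell$ of $P_k$, $t_{n-1}$, the range projections of $x(P_k-t_n)$ for $x\in X_1$, and the range projections of $xP_k$ for $x\in X_2$. These all lie in $U_\ell$, because $x(P_k-t_n)=x(1-t_n)(P_k-t_n)\in U_\ell$ for $x\in X_1$ by Lemma~\ref{lem:local}(a). We claim that
\begin{equation}\label{eq:chain}
(1-P_{k+1})xP_k=0\qquad(x\in X,\ k\ge0).
\end{equation}
For $x\in X_2$ this holds by construction. For $x\in X_1$ write $xP_k=x(P_k-t_n)+t_{n-1}xt_n$, using Lemma~\ref{lem:local}(b); both terms have range under $P_{k+1}$. Since $\tau(t_{n-1})=3\tau(t_n)\le3\tau(P_k)$, we get $\tau(P_{k+1})\le(1+3+s)\tau(P_k)$. Put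
\[
g=\frac1L\sum_{k=l+1}^{l+L}P_k,\qquad P=P_{l+L}.
\]
Then $0\le g\le P$ and $\tau(P)\le(4+s)^{l+L}3^{-n}<\delta$.

\emph{Membership in $U$.} By \eqref{eq:chain}, $(1-P_{k+1})x=(1-P_{k+1})x(1-P_k)$. Applying this $l$ times,
\[
(1-P_l)\,x_1x_2\cdots x_l=(1-P_l)\cdot x_1(1-P_{l-1})\cdot x_2(1-P_{l-2})\cdots x_l(1-P_0).
\]
Each factor $x(1-P_k)$ lies in $U$: for $x\in X_1$ it equals $x(1-t_n)(1-P_k)$. Hence $(1-P_l)c_j\in U$. Since $gP_l=P_l$, we have $(1-g)c_j=(1-g)(1-P_l)c_j\in U$.

\emph{Commutators.} Let $x\in X$ and $k\ge1$. Using \eqref{eq:chain} for $k$ and for $k-1$,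
\[
(1-P_k)xP_k=(P_{k+1}-P_k)\,x\,(P_k-P_{k-1}).
\]
For different $k$ these contractions have orthogonal initial spaces and orthogonal final spaces, so their sum over $l<k\le l+L$ has norm at most $1$. The same holds for $P_kx(1-P_k)=((1-P_k)x^*P_k)^*$, since $x^*\in X$. From $[P_k,x]=P_kx(1-P_k)-(1-P_k)xP_k$ we obtain $\|[g,x]\|\le2/L$. The Leibniz rule gives $\|[g,c_j]\|\le2Kl/L<\varepsilon/2$, and $\|[g,a_j-c_j]\|\le2\|a_j-c_j\|<\varepsilon/2$.
\end{proof}

\subsection*{From small trace to Cuntz comparison}
It remains to turn the condition $\tau(P)<\delta$ into (L3) and (L4). For (L4) we use the ambient factor $\mathcal{M}$. For (L3) we find, below any positive element of $A$, a nonzero projection in some $U_\ell$, with which $P$ can be compared.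

\begin{lemma}\label{lem:norm}
Let $x\in A_+$ with $\|x\|=1$, let $0<\varepsilon<1$, and let $\chi=\chi_{(1-\varepsilon,1]}(x)\in\mathcal{M}$. Then $\tau(\chi)>0$. If $0\le g\le P$ with $P\in U$ a projection and $\tau(P)<\tau(\chi)$, then $\|(1-g)x(1-g)\|>1-\varepsilon$.
\end{lemma}

\begin{proof}
Since $1\in\operatorname{sp}(x)$, we have $\chi\ne0$, and $\tau$ is faithful. Next, $\tau(\chi\wedge(1-P))\ge\tau(\chi)+\tau(1-P)-1>0$, so there is a unit vector $\zeta\in\mathcal{H}$ with $\chi\zeta=\zeta$ and $P\zeta=0$. Then $\langle g\zeta,\zeta\rangle=0$, so $g\zeta=0$, and $\langle(1-g)x(1-g)\zeta,\zeta\rangle=\langle x\zeta,\zeta\rangle>1-\varepsilon$ because the spectral measure of $x$ at $\zeta$ is concentrated on $(1-\varepsilon,1]$.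
\end{proof}

\begin{lemma}\label{lem:proj}
Let $D$ be $U$ or $A$. For every nonzero $x\in D_+$ there is a nonzero projection $r\in\bigcup_\ell U_\ell$ with $r\precsim_Dx$.
\end{lemma}

\begin{proof}
We may assume $\|x\|=1$. We first find $z\in D_+$ with $z\precsim_Dx$, $\|z\|>\frac78$, and distance less than $\frac1{16}$ from $U$. If $D=U$, take $z=x$. If $D=A$, apply Lemma~\ref{lem:cutoff} to $a_1=x$ with tolerance $\frac1{16}$ and $\delta=\tau(\chi_{(7/8,1]}(x))$, and put $z=(1-g)x(1-g)$. Then $\|z\|>\frac78$ by Lemma~\ref{lem:norm}, and $z$ is within $\frac1{16}$ of $(1-g)c_1(1-g)\in U$.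

Choose $\ell$ and $b\in U_\ell$ with $\|b-z\|<\frac1{16}$; replacing $b$ with $\frac12(b+b^*)$, we may take $b=b^*$. Since $z\ge0$, the negative part of $b$ has norm less than $\frac1{16}$, so $\|b_+-z\|<\frac18$ and $\|b_+\|>\frac34$. Let $r\in U_\ell$ be the spectral projection of $b_+$ for its largest eigenvalue. Then $r\le2(b_+-\frac18)_+$, and R{\o}rdam's lemma gives $r\precsim_D(b_+-\frac18)_+\precsim_Dz\precsim_Dx$.
\end{proof}

\begin{proposition}\label{prop:large}
The algebra $A$ is simple, and $U$ is centrally large in $A$.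
\end{proposition}

\begin{proof}
A nonzero closed ideal $I$ of $A$ contains a nonzero positive element $x$, hence the projection $r=\lim z_nxz_n^*$ of Lemma~\ref{lem:proj}. So $I\cap U$ is a nonzero closed ideal of the simple algebra $U$, and $1\in I$.

Let $a_j,\varepsilon,x,y$ be as in Definition~\ref{def:large}; we may assume $\varepsilon<1$. Take nonzero projections $r_x,r_y\in\bigcup_\ell U_\ell$ with $r_x\precsim_Ax$ and $r_y\precsim_Uy$, and apply Lemma~\ref{lem:cutoff} with $\delta=\min\{\tau(r_x),\tau(r_y),\tau(\chi_{(1-\varepsilon,1]}(x))\}$. This gives (L1), (L2) and (L5), and Lemma~\ref{lem:norm} gives (L4). The projections $P,r_x,r_y$ lie in a common $U_\ell$, so $g\precsim_UP\precsim_Ur_y\precsim_Uy$ and $g\precsim_UP\precsim_Ur_x\precsim_Ax$. This is (L3).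
\end{proof}

\section{The uniform rank count}\label{sec:count}

From now on
\[
\eta=10^{-3},\qquad\varepsilon=(1-\lambda)\eta\le\eta .
\]

The spectral gap must be applied in an arbitrary representation $\pi$ of $A$. There the group $SO(3)$ is no longer given, only the unitaries $\pi(u_k)$, and strong sums such as $\sum_ip_i=1$ may fail. We also need estimates in the operator norm that do not depend on the rank of the projection. Both problems are solved by recording the gap as a relation between two elements of a matrix algebra over $A$. In $A\otimes M_{3^i}$ put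
\[
m_i=\frac1{2d}\sum_{k=1}^d\bigl(u_k\otimes\sigma_i(s_k)+u_k^*\otimes\sigma_i(s_k)^*\bigr),\qquad\Delta_i=3^{-i}\sum_{|\mu|=|\nu|=i}\rho_i(E_{\mu,\nu})\otimes E_{\mu,\nu}.
\]

\begin{lemma}\label{lem:delta}
For each $i\ge0$, $\Delta_i$ is a projection, $m_i\Delta_i=\Delta_i=\Delta_im_i$, and $\|m_i(1-\Delta_i)\|\le\lambda$.
\end{lemma}

\begin{proof}
On $\mathcal{H}\otimes\mathbb{C}^{3^i}$ we have $m_i=m(u\otimes\sigma_i)$, so by Lemma~\ref{lem:gap}(a) it suffices to show that $\Delta_i$ is the projection onto the fixed vectors of $u\otimes\sigma_i$. The map $\xi_\mu\otimes\zeta\mapsto\rho_j(E_{\mu,0^j})\zeta$ is a unitary from $\mathbb{C}^{3^j}\otimes k_j\mathcal{H}$ onto $p_j\mathcal{H}$ that turns $\rho_j(x)$ into $x\otimes1$. On the invariant subspace $p_j\mathcal{H}\otimes\mathbb{C}^{3^i}$ the representation thus becomes $\sigma_j\otimes1\otimes\sigma_i$. By Lemma~\ref{lem:gap}(b) there are no nonzero fixed vectors for $j\ne i$, and for $j=i$ the projection onto them is $3^{-i}\sum E_{\mu,\nu}\otimes1\otimes E_{\mu,\nu}$, which is $\Delta_i$.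
\end{proof}

Thus $\Delta_i$, which carries the level $p_i$ and its factorization through $\rho_i$, is a spectral projection of an \emph{average} of generators, separated by a gap $1-\lambda$ that does not depend on $i$. This replaces the formula $p_i=\tilde v^*p_{i-1}\tilde v$ of the model.

\begin{proposition}\label{prop:count}
Let $\pi:A\to B(H)$ be a unital representation and let $P\in B(H)$ be a finite-rank projection with $\|[P,\pi(x)]\|\le\varepsilon$ for all $x\in\mathcal{G}\cup\{w\}$. Then $P=0$.
\end{proposition}

\begin{proof}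
We suppress $\pi$. The relations in Lemmas~\ref{lem:relations} and~\ref{lem:delta} and in the definition of the generators are identities and norm bounds in $A$ or $A\otimes M_{3^i}$, so they hold in $B(H)$ and $B(H\otimes\mathbb{C}^{3^i})$. Note that $\|[P,x^*]\|=\|[P,x]\|$.

\emph{Compression to the multiplicity spaces.} Define $J_i:H\to H\otimes\mathbb{C}^{3^i}$ by
\[
J_i\zeta=3^{-i/2}\sum_{|\mu|=i}\rho_i(E_{\mu,0^i})\zeta\otimes\xi_\mu,\qquad\text{so that}\qquad J_i^*(\zeta\otimes\xi_\nu)=3^{-i/2}\rho_i(E_{0^i,\nu})\zeta .
\]
Then $J_i^*J_i=3^{-i}\sum_\mu\rho_i(E_{0^i,\mu}E_{\mu,0^i})=k_i$, and $J_iJ_i^*(\zeta\otimes\xi_\nu)=3^{-i}\sum_\mu\rho_i(E_{\mu,\nu})\zeta\otimes\xi_\mu$, so $J_iJ_i^*=\Delta_i$. Hence $J_i=J_ik_i=\Delta_iJ_i$. For $T\in B(H)$ put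
\[
\Phi_i(T)=J_i^*(T\otimes1)J_i=3^{-i}\sum_{|\mu|=i}\rho_i(E_{0^i,\mu})\,T\,\rho_i(E_{\mu,0^i}),\qquad Q_i=\Phi_i(P).
\]
The map $\Phi_i$ is contractive, $Q_i$ has finite rank, and $0\le Q_i\le k_i$. If $P$ commuted with $\rho_i(M_{3^i})$, we would have $Q_i=Pk_i$, a projection; $Q_i$ is the substitute for the projection $Pp_i$ of the model.

\emph{Step 1: $Q_i$ is almost a projection, uniformly in $i$.} As $m_i$ is an average, $\|[P\otimes1,m_i]\|\le\varepsilon$. From $m_i\Delta_i=\Delta_i$ we get $(1-m_i)(P\otimes1)\Delta_i=[P\otimes1,m_i]\Delta_i$. Multiply on the left by $1-\Delta_i$, which commutes with $m_i$: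
\[
(1-m_i)\,(1-\Delta_i)(P\otimes1)\Delta_i=(1-\Delta_i)[P\otimes1,m_i]\Delta_i .
\]
For $\zeta$ in the range of $1-\Delta_i$ we have $\|(1-m_i)\zeta\|\ge(1-\lambda)\|\zeta\|$. Therefore
\begin{equation}\label{eq:step1}
\|(1-\Delta_i)(P\otimes1)J_i\|\le\|(1-\Delta_i)(P\otimes1)\Delta_i\|\le\frac{\varepsilon}{1-\lambda}=\eta .
\end{equation}
It follows that $Q_i-Q_i^2=J_i^*(P\otimes1)(1-\Delta_i)(P\otimes1)J_i$ has norm at most $\eta^2$. Since $\min(t,1-t)\le2t(1-t)$ on $[0,1]$, the finite-rank projection $q_i=\chi_{[1/2,1]}(Q_i)\le k_i$ satisfies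
\[
\|q_i-Q_i\|\le2\eta^2\le\eta .
\]

\emph{Step 2: $v$ compares $q_i$ with a corner of $q_{i-1}$.} Let $i\ge1$. Let $W_i:\mathbb{C}^{3^i}\to\mathbb{C}^{3^{i-1}}$ be the contraction with $W_i\xi_{\mu'0}=\xi_{\mu'}$ and $W_i\xi_{\mu'1}=W_i\xi_{\mu'2}=0$. By the last relation in Lemma~\ref{lem:relations},
\[
(v\otimes W_i)J_i\zeta=3^{-i/2}\sum_{|\mu'|=i-1}\rho_{i-1}(E_{\mu',0^{i-1}})vk_i\zeta\otimes\xi_{\mu'}=3^{-1/2}J_{i-1}vk_i\zeta .
\]
Consequently $J_{i-1}^*(P\otimes1)(v\otimes W_i)J_i=3^{-1/2}Q_{i-1}vk_i$. On the other hand, $J_{i-1}^*(v\otimes W_i)J_i=3^{-1/2}k_{i-1}vk_i=3^{-1/2}vk_i$, so inserting $1=J_iJ_i^*+(1-\Delta_i)$ gives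
\[
J_{i-1}^*(v\otimes W_i)(P\otimes1)J_i=3^{-1/2}vQ_i+J_{i-1}^*(v\otimes W_i)(1-\Delta_i)(P\otimes1)J_i ,
\]
where the last term has norm at most $\eta$ by \eqref{eq:step1}. The two left-hand sides differ by $J_{i-1}^*([P,v]\otimes W_i)J_i$, of norm at most $\varepsilon\le\eta$. Hence $\|Q_{i-1}vk_i-vQ_i\|\le2\sqrt3\,\eta\le4\eta$. Multiply on the right by $v^*$ and use $Q_{i-1}vk_iv^*=Q_{i-1}k_{i-1}f_{oo}=Q_{i-1}f_{oo}$. Replacing $Q_{i-1}$ and $Q_i$ with $q_{i-1}$ and $q_i$ costs $2\eta$, so
\begin{equation}\label{eq:step2}
\|q_{i-1}f_{oo}-vq_iv^*\|\le6\eta .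
\end{equation}

\emph{Step 3: $q_{i-1}$ almost commutes with the $f_{\beta\beta'}$.} Since $f_{\beta\beta'}$ commutes with $\rho_{i-1}(M_{3^{i-1}})$, the formula for $\Phi_{i-1}$ gives $[Q_{i-1},f_{\beta\beta'}]=\Phi_{i-1}([P,f_{\beta\beta'}])$, of norm at most $\eta$. Hence $\|[q_{i-1},f_{\beta\beta'}]\|\le3\eta$.

\emph{Step 4: the exact rank relation.} As $q_i\le k_i\le v^*v$, the operator $vq_iv^*$ is a projection of the same rank as $q_i$, and it lies under $vk_iv^*\le f_{oo}$. So $r_\beta=f_{\beta o}vq_iv^*f_{o\beta}\le f_{\beta\beta}$, for $|\beta|=2$, are nine mutually orthogonal projections, each of the same rank as $q_i$. By Step~3 and \eqref{eq:step2},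
\[
\|q_{i-1}f_{\beta\beta}-r_\beta\|\le\|[q_{i-1},f_{\beta o}]f_{o\beta}\|+\|f_{\beta o}(q_{i-1}f_{oo}-vq_iv^*)f_{o\beta}\|\le3\eta+6\eta .
\]
Summing over $\beta$ gives $\|q_{i-1}-\sum_\beta r_\beta\|\le81\eta<1$. Projections at distance less than $1$ have the same rank, so
\begin{equation}\label{eq:nine}
\operatorname{rank}q_{i-1}=9\operatorname{rank}q_i\qquad(i\ge1).
\end{equation}

\emph{Step 5: conclusion.} By \eqref{eq:nine} the integer $\operatorname{rank}q_0$ is divisible by $9^i$ for all $i$, so $q_0=0$. Since $Q_0=p_0Pp_0$, we get $\|p_0P\|^2=\|Q_0-q_0\|\le2\eta^2$. Using $1-p_0=ww^*$ and $w=wp_0$,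
\[
\|(1-p_0)P\|\le\|w^*P\|=\|Pw\|\le\|wp_0P\|+\varepsilon\le\sqrt2\,\eta+\eta .
\]
Thus $\|P\|\le(2\sqrt2+1)\eta<1$, and $P=0$.
\end{proof}

\begin{remark}\label{rem:where}
The spectral gap enters only through \eqref{eq:step1}. No error accumulates from level to level, because each instance of \eqref{eq:nine} is an exact equality of integers. That these ranks are finite integers is what gives $q_0=0$, and nothing similar holds for the trace: on $\mathcal{H}$ the projection $P=1$ has $q_i=k_i$, and the numbers $\tau(k_i)=2\cdot3^{-(2i+1)}$ satisfy $\tau(k_{i-1})=9\tau(k_i)$.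
\end{remark}

\section{Proofs of the main theorems}\label{sec:proofs}

Let $S=\mathcal{G}\cup\mathcal{G}^*\cup\{w,w^*\}$, and let $\varepsilon$ be as in Section~\ref{sec:count}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:large}, $A$ is simple and $U$ is centrally large in $A$. A u.c.p.\ map $\theta:A\to M_r$ with \eqref{eq:mult} would, by Lemma~\ref{lem:ucp-to-proj}, give a projection of rank $r\ge1$ contradicting Proposition~\ref{prop:count}. So no such map exists. By Lemma~\ref{lem:tr0-to-ucp}, no $p\ne0$ and $E$ satisfy (T1) and (T2) for the set $S\cup\{x^*x:x\in S\}$ and the tolerance $\varepsilon^2/7$, so $A$ does not have tracial topological rank zero. That $U$ has it was shown in Section~\ref{sec:intro}.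
\end{proof}

\subsection*{Quasidiagonality}
A separable C$^*$-algebra $D$ is \emph{quasidiagonal} if it has a faithful representation $\pi$ on a separable Hilbert space with finite-rank projections $P_1\le P_2\le\cdots$ that converge strongly to $1$ and satisfy $\|[P_n,\pi(a)]\|\to0$ for all $a\in D$. We use one consequence (Voiculescu): if $D$ is also unital, then for each finite $\mathcal{F}\subseteq D$ and $\delta>0$ there is a u.c.p.\ map $\theta:D\to M_r$ with $\|\theta(ab)-\theta(a)\theta(b)\|<\delta$ for $a,b\in\mathcal{F}$.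

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
If $A$ were quasidiagonal, the choice $\mathcal{F}=S$, $\delta=\varepsilon^2$, $a=x^*$, $b=x$ would give a map excluded by Theorem~\ref{thm:main}. The second assertion was established in the proof of Theorem~\ref{thm:main}.
\end{proof}

\subsection*{The trace}
Let $\operatorname{tr}$ be the normalized trace on a matrix algebra and $\|z\|_2=\operatorname{tr}(z^*z)^{1/2}$. A tracial state $\varphi$ on a separable unital C$^*$-algebra $D$ is \emph{amenable} if there are u.c.p.\ maps $\theta_n:D\to M_{r_n}$ with $\operatorname{tr}\theta_n(a)\to\varphi(a)$ and $\|\theta_n(ab)-\theta_n(a)\theta_n(b)\|_2\to0$ for all $a,b\in D$. It is \emph{quasidiagonal} if the same holds with the operator norm in place of $\|\cdot\|_2$.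

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
The restriction $\tau|_A$ is a tracial state. Let $\varphi$ be any tracial state on $A$; then $\varphi|_U=\tau|_U$. Given $a\in A$ and $\delta>0$, Lemma~\ref{lem:cutoff} provides $c,g,P$ with $\|c-a\|<\delta$, $(1-g)c\in U$ and $\varphi(g^2)\le\varphi(P)=\tau(P)<\delta$. By the Cauchy--Schwarz inequality,
\[
|\varphi(a)-\tau((1-g)c)|=|\varphi(a-c)+\varphi(gc)|\le\delta+\delta^{1/2}(\|a\|+\delta).
\]
The same bound holds with $\tau|_A$ in place of $\varphi$, so $|\varphi(a)-\tau(a)|\le2\delta+2\delta^{1/2}(\|a\|+\delta)$ for every $\delta>0$. Hence $\varphi=\tau|_A$.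

For $z\in\mathcal{M}$ let $\|z\|_2=\tau(z^*z)^{1/2}=\|z\hat1\|$. Let $\mathcal{E}_N:\mathcal{M}\to U_N\cong M_{3^N}$ be the $\tau$-preserving conditional expectation: a u.c.p.\ $U_N$-bimodule map such that $\mathcal{E}_N(z)\hat1$ is the orthogonal projection of $z\hat1$ onto $U_N\hat1$. Then $\operatorname{tr}\circ\mathcal{E}_N=\tau$, $\|\mathcal{E}_N(z)\|_2\le\|z\|_2$, and $\|z-\mathcal{E}_N(z)\|_2\to0$ because $\bigcup_NU_N\hat1$ is dense in $\mathcal{H}$. For $a,b\in A$,
\[
\|\mathcal{E}_N(ab)-\mathcal{E}_N(a)\mathcal{E}_N(b)\|_2=\|\mathcal{E}_N\bigl(a(b-\mathcal{E}_N(b))\bigr)\|_2\le\|a\|\,\|b-\mathcal{E}_N(b)\|_2\to0 .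
\]
So $\tau|_A$ is amenable. It is not quasidiagonal, since maps $\theta_n$ that are asymptotically multiplicative in operator norm would satisfy \eqref{eq:mult} for large $n$.
\end{proof}

\subsection*{Exactness}
Let $\otimes_{\min}$ be the minimal tensor product, computed on the tensor product of any two faithful representations. A C$^*$-algebra $C$ is \emph{exact} if for every C$^*$-algebra $D$ and closed ideal $I\subseteq D$ the kernel of $D\otimes_{\min}C\to(D/I)\otimes_{\min}C$ equals $I\otimes_{\min}C$. Nuclear algebras are exact, and C$^*$-subalgebras of exact algebras are exact. The spectral gap gives a witness to non-exactness: the projection onto the fixed vectors of all the $\sigma_i\otimes\sigma_j$ is supported on the diagonal $i=j$, so it vanishes at infinity in $i$ for each fixed $j$, but not uniformly.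

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
It suffices to show that $C=C^*(u_1,\dots,u_d)\subseteq A$ is not exact. The map $(x_i)\mapsto\sum_i\rho_i(x_i)$ is an injective unital homomorphism $\prod_iM_{3^i}\to\mathcal{M}$ whose range contains the $u_k$. So we may view $C\subseteq\prod_iM_{3^i}$, with coordinate maps $\kappa_i:C\to M_{3^i}$, $\kappa_i(u_k)=\sigma_i(s_k)$, and $\bigoplus_i\kappa_i$ is a faithful representation. Let $I=\{x\in C:\|\kappa_i(x)\|\to0\}$, a closed ideal, and let $\psi:C\to C/I$ be the quotient map.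

Put $T=\frac1{2d}\sum_k(u_k\otimes u_k+u_k^*\otimes u_k^*)\in C\otimes_{\min}C$. In the faithful representation $\bigoplus_{i,j}\kappa_i\otimes\kappa_j$, the element $T$ is $m(\bigoplus_{i,j}\sigma_i\otimes\sigma_j)$. By Lemma~\ref{lem:gap}(a), $\operatorname{sp}(T)\subseteq[-\lambda,\lambda]\cup\{1\}$, so $\Delta=\chi_{\{1\}}(T)$ is a continuous function of $T$ and lies in $C\otimes_{\min}C$. It is the projection onto the fixed vectors, so by Lemma~\ref{lem:gap}(b) the image $(\kappa_i\otimes\kappa_j)(\Delta)$ is $0$ for $i\ne j$ and a rank-one projection for $i=j$.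

\emph{$\Delta$ maps to $0$ in $(C/I)\otimes_{\min}C$.} Fix $j$. The matrix entries of $(\mathrm{id}\otimes\kappa_j)(\Delta)\in C\otimes M_{3^j}$ are elements of $C$ killed by $\kappa_i$ for all $i\ne j$, so they lie in $I$. Hence $(\mathrm{id}\otimes\kappa_j)(\psi\otimes\mathrm{id})(\Delta)=(\psi\otimes\mathrm{id})(\mathrm{id}\otimes\kappa_j)(\Delta)=0$. Represent $C/I$ faithfully on a Hilbert space $K$. Then $(C/I)\otimes_{\min}C$ acts faithfully on $\bigoplus_jK\otimes\mathbb{C}^{3^j}$, and an element $z$ acts on the $j$th summand as $(\mathrm{id}\otimes\kappa_j)(z)$. So $(\psi\otimes\mathrm{id})(\Delta)=0$.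

\emph{$\Delta$ is not in $I\otimes_{\min}C$.} For $a\in I$ and $b\in C$ we have $\|(\kappa_i\otimes\kappa_i)(a\otimes b)\|\le\|\kappa_i(a)\|\,\|b\|\to0$. The set of $z$ with $\|(\kappa_i\otimes\kappa_i)(z)\|\to0$ is a closed subspace, so it contains $I\otimes_{\min}C$. But $\|(\kappa_i\otimes\kappa_i)(\Delta)\|=1$ for all $i$.

Thus the kernel of $C\otimes_{\min}C\to(C/I)\otimes_{\min}C$ is strictly larger than $I\otimes_{\min}C$, and $C$ is not exact.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dri}
Drinfeld, 1984.

\bibitem{FF}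
Qingzhai Fan and Xiaochun Fang, \emph{The inheritance tracial topological rank zero for centrally large subalgebra}, arXiv:2401.06138 (2024).

\bibitem{LPS}
Lubotzky, Phillips and Sarnak, \emph{Hecke operators and distributing points on the sphere I}, Comm.\ Pure Appl.\ Math.\ \textbf{39} (1986).

\end{thebibliography}
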